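# Deleting vertices to destroy packings: the exponent $p\log p$ in $\mathrm{UndelHitPack}(H)$

## Four theorems on deleting $k$ vertices to leave fewer than $\ell$ disjoint copies

**Theorem A.** For a fixed graph $H$ with at least one vertex, let $\mathrm{UndelHitPack}(H)$ be the following problem: given a graph $G$ on $n$ vertices, a set $U\subseteq V(G)$ of undeletable vertices and integers $k,\ell\ge 0$, decide whether there is a set $S\subseteq V(G)\setminus U$ with $|S|\le k$ such that $G-S$ does not contain $\ell$ pairwise vertex-disjoint copies of $H$. Put $p=k+\ell$. Assume the Exponential-Time Hypothesis (ETH). Then for every fixed $q\ge 4$, in particular for $H=K_4$, there is $\varepsilon>0$ such that $\mathrm{UndelHitPack}(K_q)$ has no algorithm with running time $2^{\varepsilon\, p\log p}n^{O(1)}$. Hence there is no $2^{O(p)}n^{O(1)}$ algorithm. Moreover, for no constant $C$ is there an algorithm with running time $2^{\varepsilon\, k\log p+C\ell}n^{O(1)}$.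

**Theorem B.** For every fixed graph $H$, connected or not, $\mathrm{UndelHitPack}(H)$ is solvable in time $2^{O(k\log(\ell+1)+\ell)}n^{O(1)}$, which is at most $2^{O(p\log p)}n^{O(1)}$ for $p\ge 2$.

**Theorem C.** The conclusions of Theorem A hold, under ETH, for every connected graph $H$ that has a block $B$ with at least 3 vertices such that $B$ is not isomorphic to a subgraph of another block of $H$. This includes all 2-connected graphs on at least 3 vertices, so all $K_q$ and $C_q$ with $q\ge 3$. For all these $H$ the optimal running time is thus $2^{\Theta(p\log p)}n^{O(1)}$ under ETH.

**Theorem D.** For the 3-vertex path $P_3$, $\mathrm{UndelHitPack}(P_3)$ is solvable in time $2^{O(p)}n^{O(1)}$.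

**Corollary E.** Under ETH, among connected graphs on at most 3 vertices exactly $K_3$ fails to have a $2^{O(p)}n^{O(1)}$ algorithm.

## Reading the statements

**Conventions.** Graphs are finite and simple, and logarithms are base 2. A copy of $H$ in $G$ is a subgraph isomorphic to $H$, not necessarily induced. We write $\nu_H(G)$ for the maximum number of vertex-disjoint copies of $H$ in $G$. For a fixed $H$, "$n^{O(1)}$" means $n^d$ for an arbitrary constant $d$. The vertices outside $U$ are called deletable.

So the problem asks: can we delete at most $k$ deletable vertices so that $\nu_H(G-S)<\ell$? It has two familiar ends. If $\ell=1$ and $U=\emptyset$, we must destroy all copies of $H$; this is the hitting problem. If $k=0$, the answer is yes exactly when $G$ has no $\ell$ disjoint copies, so this is the complement of the packing problem. If $\ell=0$, the answer is always no, because zero copies can always be packed.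

Two cases can be done by hand. For $H=K_1$ we have $\nu_{K_1}(G-S)=n-|S|$, so we delete as much as allowed, and the answer is yes iff $n-\min(k,n-|U|)<\ell$. For $G=K_n$ and $H=K_q$ we have $\nu_{K_q}(K_n)=\lfloor n/q\rfloor$, so again only the number of deletions counts. For example, let $G=K_6$, $H=K_3$, $U=\emptyset$. Then $\nu=2$. For $\ell=2$ one deletion suffices, since $K_5$ has no two disjoint triangles. For $\ell=1$ we need four deletions, to come down to $K_2$.

**The question answered.** The question, posed as open in Jacob Focke, Fabian Frei, Shaohua Li, Dániel Marx, Philipp Schepper, Roohani Sharma, Karol Węgrzycki, "Hitting Meets Packing: How Hard Can it Be?", arXiv:2402.14927 (2024), is whether for every fixed connected $H$ there is an algorithm running in time $2^{c_H(k+\ell)}n^{d_H}$, where $c_H$ and $d_H$ may depend on $H$ but not on $G,U,k,\ell$. Theorem A says no under ETH, already for $H=K_4$. Theorem B says that the extra $\log p$ is the worst that can happen, and Theorem D says that it does not happen for every $H$ beyond $K_2$.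

**The hypothesis.** A 3-CNF formula is a conjunction of clauses, each a disjunction of at most three literals. ETH says that satisfiability of such formulas cannot be solved in time $2^{\delta n_0}$ times a polynomial for every $\delta>0$, where $n_0$ is the number of variables. We use it only through a standard consequence (Impagliazzo–Paturi–Zane, JCSS 2001: ETH plus the Sparsification Lemma): assuming ETH there is $\delta_0>0$ such that

$$\text{3-CNF-SAT with } n_0 \text{ variables and } m \text{ clauses cannot be solved in time } 2^{\delta_0(n_0+m)}(n_0+m)^{O(1)}. \tag{1}$$

We may assume that the literals of a clause are on distinct variables (delete repeated literals, drop clauses that contain $y$ and $\neg y$), that every variable occurs (drop the others) and that $m\ge1$. These changes do not increase $n_0+m$. Then $n_0\le 3m$.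

**Blocks.** A block of a connected graph with at least 2 vertices is a maximal connected subgraph that has no cut vertex of its own; it is a single edge $K_2$ or a 2-connected graph on at least 3 vertices. A triangle with a pendant edge has two blocks, $K_3$ and $K_2$. Theorem C applies to it with $B=K_3$, since $K_3$ is not a subgraph of $K_2$. Two triangles sharing one vertex have two blocks, each isomorphic to a subgraph of the other, so Theorem C does not apply. It does not apply to trees either, since all their blocks are $K_2$. If $H$ is 2-connected, it is its own only block, and the condition holds trivially.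

These notes do not classify all connected $H$. Trees other than $K_1,K_2,P_3$, and graphs with a cycle that fail the block condition, get only the upper bound of Theorem B here.

## Branching on a packing: proof of Theorem B

The first thing to try is branching. If $G$ contains $\ell$ disjoint copies of $H$, a solution must destroy one of them, so it contains one of their vertices. To run this we need to find the copies.

**Definition.** An $(n,r)$-perfect hash family is a family of functions from an $n$-element set to $[r]=\{1,\dots,r\}$ such that every $r$-element subset is mapped injectively by at least one of them. For example, the two functions reading the first and the second bit form a $(4,2)$-perfect hash family on $\{00,01,10,11\}$, since two different strings differ in some bit. Families of size $2^{O(r)}\log n$ can be constructed in time $2^{O(r)}n^{O(1)}$ (Alon–Yuster–Zwick, J. ACM 1995).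

**Lemma 1.** Let $h=|V(H)|$ and $\ell\ge 1$. One can decide whether $G$ has $\ell$ disjoint copies of $H$, and find them if so, in time $2^{O(h\ell)}n^{O(h)}$.

*Proof.* If $n<h\ell$ the answer is no. Otherwise list the at most $n^h$ vertex sets $W$ of copies of $H$. Take an $(n,h\ell)$-perfect hash family on $V(G)$. For each function $\chi$ in it, compute for every $Z\subseteq[h\ell]$ a truth value $T[Z]$, meaning that $Z$ is the disjoint union of colour sets $\chi(W)$ of listed sets $W$ on which $\chi$ is injective. We have $T[\emptyset]=$ true, and for $Z\neq\emptyset$ the value $T[Z]$ is true iff some listed $W$ with $\chi$ injective on $W$ has $\chi(W)\subseteq Z$ and $T[Z\setminus\chi(W)]$ is true. All colour sets have size $h$, so if $T[[h\ell]]$ is true we find $\ell$ sets $W$ with disjoint colour sets. These $W$ are disjoint. Conversely, if $\ell$ disjoint copies exist, their union has $h\ell$ vertices, some $\chi$ is injective on it, and then $T[[h\ell]]$ is true for this $\chi$. The time is $2^{O(h\ell)}\log n\cdot 2^{h\ell}n^{O(h)}$ plus the construction of the family. $\square$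

*Proof of Theorem B.* For $\ell=0$ answer no. Let $\ell\ge 1$ and start with $S=\emptyset$. At a node of the search tree with current set $S$: if $G-S$ has no $\ell$ disjoint copies, accept. Otherwise, if $|S|=k$, reject this node. Otherwise take $\ell$ disjoint copies in $G-S$, found by Lemma 1. Any solution containing $S$ contains one of their $h\ell$ vertices, since otherwise all $\ell$ copies survive. So branch on each deletable vertex among them, adding it to $S$.

Every accepted $S$ is a solution. Conversely, if a solution exists, then as long as the current $S$ is contained in it and is not accepted, we have $|S|<k$ (if $|S|=k$ then $S$ would be the solution itself and be accepted), and some child is again contained in it. The tree has depth at most $k$ and at most $\sum_{i\le k}(h\ell)^i\le(1+h\ell)^k$ nodes. The total time is $(1+h\ell)^k\,2^{O(h\ell)}n^{O(h)}=2^{O(k\log(\ell+1)+\ell)}n^{O(1)}$, because $\log(1+h\ell)\le\log h+\log(1+\ell)=O(\log(\ell+1))$.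

If $k\ge 1$ then $\ell+1\le p$, so $k\log(\ell+1)\le p\log p$. If $k=0$ that term vanishes. For $p\ge 2$ also $\ell\le p\log p$. $\blacksquare$

Where does branching fall short of $2^{O(p)}$? For $\ell=1$ the branching factor is the constant $h$. For larger $\ell$ it is $h\ell$, because the deletion has to hit only one of the $\ell$ copies and we do not know which. With $k$ and $\ell$ of the same order, $(h\ell)^k$ is $2^{\Theta(p\log p)}$. Each deletion is a choice among about $\ell$ alternatives. The lower bound makes these choices real: it uses $k$ deletions, each carrying about $\log p$ bits of information.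

## 3-SAT as Hitting Set with $N/\log N$ deletions

Let $N=n_0+m$. To contradict (1) with an algorithm of running time $2^{\varepsilon p\log p}n^{O(1)}$, a reduction from 3-SAT must produce $p=O(N/\log N)$. So there are only about $N/\log N$ deletions to encode all variables, and each must encode about $\log N$ of them.

**Definition.** In Hitting Set we are given sets $A_1,\dots,A_M\subseteq\Omega$ and a budget $k$, and ask for $S\subseteq\Omega$ with $|S|\le k$ meeting every $A_c$. For $\{1,2\},\{2,3\},\{3,4\}$ and $k=2$, the set $S=\{2,3\}$ works.

**Lemma 2.** Let the variables of a 3-CNF formula be partitioned into $g$ groups $Y_1,\dots,Y_g$ (some may be empty), each of size at most $b$. Let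
$$\Omega=\{v_{i,f}: i\in[g],\ f\in\{0,1\}^{Y_i}\},\qquad D_i=\{v_{i,f}:f\in\{0,1\}^{Y_i}\},$$
and for each clause $C$ let
$$A_C=\{v_{i,f}: f\text{ makes true some literal of }C\text{ whose variable is in }Y_i\}.$$
All these sets have at most $3\cdot 2^b$ elements. The formula is satisfiable iff some $S\subseteq\Omega$ with $|S|\le g$ meets all $D_i$ and all $A_C$.

*Proof.* $|D_i|\le 2^b$, and $A_C$ has elements in at most 3 groups, at most $2^b$ in each. The sets $D_1,\dots,D_g$ are disjoint, so a set $S$ of size at most $g$ that meets them all contains exactly one $v_{i,f_i}$ for each $i$ and nothing else. Such sets correspond to assignments $f=f_1\cup\dots\cup f_g$. The set $S$ meets $A_C$ iff some $f_i$ makes a literal of $C$ with variable in $Y_i$ true, that is, iff $f$ satisfies $C$. $\square$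

For instance, for $(y_1\vee y_2)\wedge(\neg y_1\vee y_3)$ with groups $\{y_1,y_2\}$ and $\{y_3\}$, the two clause sets are $\{v_{1,01},v_{1,10},v_{1,11}\}$ and $\{v_{1,00},v_{1,01},v_{2,1}\}$.

With $b$ a small multiple of $\log N$, the budget is $k=g=O(N/\log N)$ and the sets have size at most $t:=3\cdot 2^b$, a small power of $N$. What remains is to express this Hitting Set instance by packing, that is, to build $G$ so that $\ell$ disjoint copies survive in $G-S$ iff some $A_c$ is disjoint from $S$, with $\ell=O(N/\log N)$. A single copy of $H$ has constant size, so it can look at only a constant number of elements of $A_c$. Testing that the whole of $A_c$ is untouched takes about $t$ copies, and they must all agree on the same $c$.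

## One wheel per set: a correct gadget with too many copies

We work with abstract set systems first, whose sets will later become copies of $H$. A disjoint family avoiding $S$ means a family of pairwise disjoint sets of the system, each disjoint from $S$. The natural gadget gives every $A_c$ its own switch: a cycle of even length, which has exactly two perfect matchings.

Let $A_1,\dots,A_M\subseteq\Omega$ with $M\ge1$, $|A_c|\le t$, $t\ge 2$, and write $A_c=\{A_c(1),\dots,A_c(|A_c|)\}$ without repetition. Besides $\Omega$ use vertices $\rho^c_r$ ($c\in[M]$, $r\in\mathbb Z_{2t}$), $x_{j,c}$, $\sigma_j$, $\tau_j$ ($j\in[t]$). The sets are as follows.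

- The wheel sets $F^c_{2j-2}=\{\rho^c_{2j-2},\rho^c_{2j-1},x_{j,c}\}$ (even) and $F^c_{2j-1}=\{\rho^c_{2j-1},\rho^c_{2j},\sigma_j\}$ (odd).
- The access sets $E_{c,j}=\{x_{j,c},\tau_j\}$, together with $A_c(j)$ if $j\le|A_c|$.

**Lemma 3.** Let $S\subseteq\Omega$. Every disjoint family avoiding $S$ has at most $t(M+1)$ members, and a family with exactly $t(M+1)$ members exists iff $A_c\cap S=\emptyset$ for some $c$.

*Proof.* Give weight $\frac14$ to each $\rho$, $\frac12$ to each $x,\sigma,\tau$, and $0$ to $\Omega$. Every set has weight 1. The total weight is $M\cdot\frac{2t}{4}+\frac{Mt}{2}+\frac t2+\frac t2=t(M+1)$. This is the bound, and a family attains it iff it covers every vertex outside $\Omega$.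

If $A_c\cap S=\emptyset$, take the odd sets of wheel $c$, the even sets of all other wheels, and $E_{c,1},\dots,E_{c,t}$. They are disjoint, they avoid $S$, and there are $Mt+t$ of them.

Conversely, take a family of $t(M+1)$ members. The vertices $\rho^c_r$ lie only in the sets of wheel $c$, so these sets induce a perfect matching of the cycle $\rho^c_0\rho^c_1\cdots\rho^c_{2t-1}$. So each wheel uses exactly its even sets or exactly its odd sets. Since $\sigma_1$ is covered, some wheel $c$ is odd. The vertices $x_{j,c}$ are then not covered by wheel sets, so $E_{c,1},\dots,E_{c,t}$ are in the family and avoid $S$. Hence $A_c\cap S=\emptyset$. $\square$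

So the gadget is correct, but it needs one wheel per set, and each wheel costs $t$ copies. In our instance $M\ge m\ge N/4$. Therefore $\ell=t(M+1)\ge tN/4$, and with $t$ a power of $N$ even $2^{\ell}$ exceeds $2^{\delta_0N}$. Nothing contradicts (1). The number of wheels must drop below $N/t$ by a further logarithmic factor, yet there are at least $N/4$ sets to be named.

## Two-coordinate addresses: $2s$ wheels for $s^2$ sets

The way out is to name a set by a pair. With $s$ wheels for the first coordinate and $s$ for the second, one can name $s^2$ sets, and $s=\lceil\sqrt M\rceil$ suffices. The two families of wheels each select one value, independently, and the access sets check that both values belong to the same $c$. We also allow the wheels to be stretched by an odd factor $L$. For Theorem A take $L=1$ throughout; long wheels are needed only for Theorem C.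

**Definition.** *Data:* a finite set $\Omega$; sets $A_1,\dots,A_M\subseteq\Omega$ with $|A_c|\le t$, $t\ge 2$, enumerated as $A_c=\{A_c(1),\dots,A_c(|A_c|)\}$ without repetition; an odd integer $L\ge 1$; an integer $s\ge1$; and an injective address map $c\mapsto(c_1,c_2)\in[s]^2$. *Base vertices:* the elements of $\Omega$ and the core vertices, which are for $\iota\in\{1,2\}$, $a\in[s]$, $j\in[t]$ the rim vertices $\rho^{\iota,a}_r$ with $r\in\mathbb Z_{2tL}$ (these form the wheel $(\iota,a)$), the vertices $x^\iota_{j,a}$ and the vertices $\sigma^\iota_j$. *Sets:*

- The wheel set $F^{\iota,a}_r$ consists of $\rho^{\iota,a}_r,\rho^{\iota,a}_{r+1}$, together with $x^\iota_{j,a}$ if $r=2L(j-1)$, and together with $\sigma^\iota_j$ if $r=2L(j-1)+L$.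
- The access set $E_{c,j}$, for $c\in[M]$ and $j\in[t]$, consists of $x^1_{j,c_1},x^2_{j,c_2}$, together with $A_c(j)$ if $j\le|A_c|$.

Call $F_r$ even or odd according to $r$. Since $L$ is odd, only even wheel sets contain an $x$ and only odd ones contain a $\sigma$. Each wheel set contains at most one vertex off the rim. All sets have size 2 or 3.

The smallest case is $L=1$, $t=2$, $s=M=1$, $A_1=\{u,v\}$. Each of the two wheels has the four sets $\{\rho_0,\rho_1,x_1\}$, $\{\rho_1,\rho_2,\sigma_1\}$, $\{\rho_2,\rho_3,x_2\}$, $\{\rho_3,\rho_0,\sigma_2\}$, and the access sets are $\{x^1_1,x^2_1,u\}$ and $\{x^1_2,x^2_2,v\}$ (wheel index dropped). The odd sets of both wheels and the two access sets are 6 disjoint sets. If $u\in S$ the first access set is lost and 5 remain. The next lemma, with $\ell=2\cdot(2+1)=6$, says that 6 cannot then be reached in another way.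

**Lemma 4.** Let $\ell:=t(2sL+1)$ and $S\subseteq\Omega$. Any disjoint family avoiding $S$ has at most $\ell$ members. A family with exactly $\ell$ members exists iff $A_c\cap S=\emptyset$ for some $c$.

*Proof.*

**Step 1: weights.** The purpose is to certify the bound and to force a family of $\ell$ members to cover every core vertex. Give weight $\frac12$ to every $x$ and $\sigma$, weight $0$ to $\Omega$, and give the rim vertex $\rho_r$ with $r=2L(j-1)+i$, $0\le i<2L$, the weight

- $\frac14$ if $i=0$, or $i\le L$ is odd, or $i\ge L+1$ is even;
- $\frac34$ if $2\le i\le L-1$ is even, or $i\ge L+2$ is odd.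

For $L=1$ all rim weights are $\frac14$, as in Lemma 3. For $L=3$ the pattern is $\frac14,\frac14,\frac34,\frac14,\frac14,\frac34$, repeated $t$ times.

Compute $w(\rho_r)+w(\rho_{r+1})$. For $i=0$ it is $\frac14+\frac14=\frac12$. For $i=L$ it is also $\frac14+\frac14$: the position $L$ is odd, and the next vertex has the even position $L+1$, or position $0$ of the next segment if $L=1$. For $1\le i\le L-1$ one of the two positions is odd and at most $L$, the other is even and in $[2,L-1]$, so the sum is $\frac14+\frac34=1$. For $L+1\le i\le 2L-1$ one position is odd and at least $L+2$ (weight $\frac34$), the other is even and at least $L+1$, or is position $0$ of the next segment (weight $\frac14$), so the sum is again $1$. The wheel sets at $i=0$ and $i=L$ are exactly those with an additional $x$ or $\sigma$ of weight $\frac12$. Hence every wheel set has weight 1. So has every access set, with weight $\frac12+\frac12+0$.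

**Step 2: total weight.** We check that it equals $\ell$. The pairs $\{\rho_r,\rho_{r+1}\}$ with $r$ even partition the rim. There are $tL$ of them, of which $t$ (those with $r=2L(j-1)$) have weight $\frac12$ and the others weight 1. So a rim weighs $tL-\frac t2$. There are $2s$ rims, $2st$ vertices $x$ and $2t$ vertices $\sigma$, giving
$$2s\left(tL-\tfrac t2\right)+2st\cdot\tfrac12+2t\cdot\tfrac12=2stL+t=\ell .$$
So a disjoint family has at most $\ell$ members. Since all core weights are positive, it has $\ell$ members iff it covers every core vertex.

**Step 3: from an untouched set to a family.** Let $A_c\cap S=\emptyset$. Take all odd sets of the wheels $(1,c_1)$ and $(2,c_2)$, all even sets of all other wheels, and $E_{c,1},\dots,E_{c,t}$. The odd sets of the two wheels use $\sigma^1_j$ and $\sigma^2_j$ respectively; the even sets use only $x^\iota_{j,a}$ with $a\ne c_\iota$; the access sets use $x^\iota_{j,c_\iota}$ and distinct elements of $A_c$. So the sets are disjoint and avoid $S$. Their number is $2s\cdot tL+t=\ell$.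

**Step 4: from a family to an untouched set.** Let $\mathcal F$ have $\ell$ members, so that it covers all core vertices. Rim vertices lie only in sets of their wheel, so in each wheel the members of $\mathcal F$ induce a perfect matching of the cycle $\rho_0\rho_1\cdots\rho_{2tL-1}$, which is even of length at least 4. So each wheel uses exactly its even sets or exactly its odd sets.

Fix $\iota$. The vertex $\sigma^\iota_1$ is covered, so some wheel $(\iota,a_\iota)$ is odd. It covers all $\sigma^\iota_j$, so by disjointness no other wheel $(\iota,a)$ is odd. The even wheels cover all $x^\iota_{j,a}$ with $a\ne a_\iota$. So the $x^\iota$-vertices not in wheel sets of $\mathcal F$ are exactly the $x^\iota_{j,a_\iota}$, $j\in[t]$, and these are covered by access sets.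

Fix $j$. The access set in $\mathcal F$ covering $x^1_{j,a_1}$ is $E_{c,j}$ for some $c$ with $c_1=a_1$. It also contains $x^2_{j,c_2}$, which by disjointness is in no wheel set of $\mathcal F$, so $c_2=a_2$. By injectivity, $c$ is determined by $(a_1,a_2)$, so it is the same for all $j$. Hence $E_{c,1},\dots,E_{c,t}$ all belong to $\mathcal F$ and avoid $S$, that is, $A_c\cap S=\emptyset$. $\square$

The cost is now about $2t\sqrt M$ instead of $tM$ (for $L=1$). With $M\le N$ and $t\approx N^{1/8}$ this is far below $N/\log N$.

## Cliques on at least four vertices: proof of Theorem A

**Proposition 5.** Let $q\ge 4$. A Hitting Set instance with $M\ge1$ sets of size at most $t$, $t\ge 2$, over $\Omega$, with budget $k$, can be transformed in polynomial time into an equivalent instance of $\mathrm{UndelHitPack}(K_q)$ with the same $k$ and $\ell=t(2\lceil\sqrt M\rceil+1)$.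

*Proof.* Use the system of Lemma 4 with $L=1$, $s=\lceil\sqrt M\rceil$ and any injective addresses, which exist since $s^2\ge M$. For every set $e$ of the system add $q-|e|\ge 1$ new private vertices $P_e$ and make $e\cup P_e$ a clique. This defines $G$. Let $U=V(G)\setminus\Omega$.

**Step 1: the base vertices contain no $K_4$.** This rules out copies without private vertices. Two base vertices are adjacent only if they lie in a common set. Colour the base vertices as follows.

- For $\iota=1$: $\rho_r$ gets colour 1 for even $r$ and 2 for odd $r$, and the vertices $x^1,\sigma^1$ get 3.
- For $\iota=2$: $\rho_r$ gets colour 2 for even $r$ and 3 for odd $r$, and the vertices $x^2,\sigma^2$ get 1.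
- Elements of $\Omega$ get colour 2.

The rims have even length, so this is consistent. A wheel set with $\iota=1$ has two rim vertices coloured 1 and 2 and a third vertex coloured 3. With $\iota=2$ the rim vertices have colours 2 and 3, and the third vertex has colour 1. An access set has colours 3, 1 and possibly 2. So no set has a repeated colour, the colouring is proper on the base vertices, and three colours leave no room for a $K_4$.

**Step 2: copies of $K_q$ are exactly the cliques $e\cup P_e$.** Each $e\cup P_e$ is a clique on $q$ vertices. Conversely, a $K_q$ in $G$ contains a private vertex $u\in P_e$ by Step 1. It lies in the closed neighbourhood of $u$, which is $e\cup P_e$ and has exactly $q$ vertices.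

**Step 3: equivalence.** For $S\subseteq\Omega$, the clique $e\cup P_e$ survives in $G-S$ iff $e\cap S=\emptyset$, and two of these cliques are disjoint iff the sets are. So disjoint copies of $K_q$ in $G-S$ correspond to disjoint families avoiding $S$. By Lemma 4, $G-S$ has no $\ell$ disjoint copies iff $S$ meets every $A_c$. The sets $S$ allowed in the two problems are the same: $S\subseteq\Omega$ with $|S|\le k$. $\square$

*Proof of Theorem A.* Let $\varphi$ have $n_0$ variables and $m$ clauses, and let $N=n_0+m$ be large; small $N$ is solved by brute force. If $n_0=0$ all clauses are empty and the formula is unsatisfiable, so let $n_0\ge1$. Put $b=\lfloor\frac18\log N\rfloor$, $g=\lceil n_0/b\rceil$, partition the variables into $g$ groups of size at most $b$, and apply Lemma 2. Satisfiability becomes Hitting Set with budget $k=g$, with $M=g+m\le N$ sets of size at most $t:=3\cdot 2^b\le 3N^{1/8}$. Proposition 5 turns it into an instance of $\mathrm{UndelHitPack}(K_q)$ of size $N^{O(1)}$.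

*Parameters.* We have $b\ge\frac1{16}\log N$, so $k\le 16N/\log N+1$. Moreover $\ell\le 3N^{1/8}(2\sqrt N+3)\le 15N^{5/8}$. So for large $N$ we have $p\le 17N/\log N\le N$, hence
$$k\log p\le p\log p\le 17N,\qquad C\ell=o(N)\ \text{ for every constant } C. \tag{2}$$

*Contradiction.* Let $\varepsilon=\delta_0/34$. An algorithm with running time $2^{\varepsilon p\log p}n^{O(1)}$ or $2^{\varepsilon k\log p+C\ell}n^{O(1)}$ would, by (2), decide satisfiability of $\varphi$ in time $2^{\delta_0N/2+o(N)}N^{O(1)}$, contradicting (1). Finally, for every constant $c'$ we have $2^{c'p}\le 2^{\varepsilon p\log p}$ for all large $p$, and for the remaining $p$ the factor $2^{c'p}$ is bounded. So there is no $2^{O(p)}n^{O(1)}$ algorithm. $\blacksquare$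

## Triangles that are not sets of the system, and large girth

What goes wrong for $H=K_3$? A set of size 3 now gets no private vertex, so Step 2 of Proposition 5 has nothing to start from. Unintended triangles do appear, and they do harm. Take $L=1$, $t=2$, $s=2$ and
$$A_1=A_2=\{v,w\},\qquad A_3=\{v'\},$$
with $A_1(1)=A_2(1)=v$ and $A_1(2)=A_2(2)=w$, and with addresses $1\mapsto(1,1)$, $2\mapsto(2,2)$, $3\mapsto(1,2)$. Then $v$ is adjacent to $x^1_{1,1}$ because of $E_{1,1}$, it is adjacent to $x^2_{1,2}$ because of $E_{2,1}$, and these two $x$'s are adjacent because of $E_{3,1}$. So $\{v,x^1_{1,1},x^2_{1,2}\}$ is a triangle, although it is not a set of the system. It imitates $E_{3,1}$ without looking at $v'$. The set $S=\{v',w\}$ hits all three $A_c$. But the odd sets of the wheels $(1,1)$ and $(2,2)$, the even sets of the other two wheels, the unintended triangle, and the clique on $E_{3,2}$ with its private vertex are $8+2=10=t(2s+1)=\ell$ disjoint triangles in $G-S$. The reduction is wrong for this $H$.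

In terms of incidences, the unintended triangle is the closed walk $v,E_{1,1},x^1_{1,1},E_{3,1},x^2_{1,2},E_{2,1},v$: a 6-cycle. So the remedy is to make the incidence graph have no short cycles. The girth of a graph is the length of its shortest cycle, and is $\infty$ for a forest.

We recall textbook facts on blocks. The blocks of a connected graph with at least 2 vertices partition its edges, and two of them share at most one vertex. A 2-connected subgraph lies in a single block. In a 2-connected graph any two edges lie on a common cycle, and deleting a vertex leaves it connected. Next comes a fact used twice.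

**Lemma 6.** Let $v_0,v_1,\dots,v_r=v_0$, $r\ge 1$, be a closed walk in a simple graph with $v_{i-1}\ne v_{i+1}$ for all $i$ (indices modulo $r$). Then the graph has a cycle of length at most $r$.

*Proof.* Each vertex of the walk has two different neighbours along the walk. So the subgraph formed by the vertices and edges of the walk has minimum degree at least 2 and contains a cycle. It has at most $r$ edges. $\square$

**Setup for Theorem C.** Fix $H$ and $B$ as in the theorem, let $\beta=|V(B)|\ge 3$, and fix an odd $L>\beta$. For $z\in V(B)$ let $R_z$ be the component of $H-E(B)$ containing $z$, rooted at $z$. We claim that $H$ is $B$ with the $R_z$ attached at the vertices $z$, and that every block of $R_z$ that has an edge is a block of $H$ other than $B$.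

The $R_z$ are different components. Otherwise $H-E(B)$ would contain a path joining two distinct vertices of $B$; a shortest such path, over all pairs, has no inner vertex in $B$, and adding it to $B$ gives a larger subgraph without a cut vertex, contradicting maximality. Every vertex of $H$ lies in some $R_z$: follow a path to $B$ up to its first vertex in $B$. Finally, a block of $H$ other than $B$ is connected and has no edge of $B$, so it lies in one $R_z$. Being maximal in $H$, it is a block of $R_z$. These blocks cover all edges of $R_z$, so they are all the blocks of $R_z$ that have an edge.

For a system as in Lemma 4, let $I$ be the bipartite incidence graph of base vertices versus sets.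

**Lemma 7.** Suppose $I$ has girth greater than $2\beta$. Then one can build in polynomial time a graph $G$ with $\Omega\subseteq V(G)$ such that for every $S\subseteq\Omega$, $\nu_H(G-S)$ equals the maximum number of members of a disjoint family avoiding $S$.

*Proof.*

**Step 1: construction.** For every set $e$ add $\beta-|e|\ge 0$ new vertices $P_e$ and put a copy $B_e$ of $B$ on $e\cup P_e$. Two sets share at most one vertex, since two common vertices would give a 4-cycle in $I$. So the $B_e$ are edge-disjoint. Then, to every vertex $y$ present so far, and for every $z\in V(B)$, attach a fresh copy of $R_z$ with its root identified with $y$. Thus every vertex can play every role in a copy of $B$.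

**Step 2: disjoint sets give disjoint copies.** Given a disjoint family avoiding $S$, take for each member $e$ the graph $B_e$ and, at the vertex with role $z$, its attached copy of $R_z$. This is a copy of $H$. It avoids $S$, because $e$ does and attached vertices are not in $\Omega$. For different members of the family the copies are disjoint.

**Step 3: a copy $B'$ of $B$ in $G$ uses no edge of an attached copy.** Suppose it uses an edge of an attached copy $R$ of some $R_z$ at $y$. This edge has an end in $R-y$. Since $B'-y$ is connected and $y$ separates $R-y$ from the rest of $G$, all of $B'-y$ lies in $R-y$. The only edges of $G$ inside $V(R)$ are those of $R$, so $B'\subseteq R$. Being 2-connected, $B'$ lies in a block of $R$, hence $B$ is isomorphic to a subgraph of a block of $H$ other than $B$. This contradicts the hypothesis on $B$.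

**Step 4: $B'$ has vertex set $e\cup P_e$ for some $e$.** By Step 3, $B'\subseteq\bigcup_eB_e$. Suppose $B'$ has edges from two different $B_e$. As $B'$ is 2-connected, two such edges lie on a cycle of $B'$, of length at most $\beta$. Split this cycle into maximal segments, each lying in one $B_{e_i}$, with $e_1,\dots,e_r$ in cyclic order, $2\le r\le\beta$. Cyclically consecutive $e_i$ differ. The segments of $e_i$ and $e_{i+1}$ meet at a vertex $y_i$ that belongs to both $B_{e_i}$ and $B_{e_{i+1}}$, hence is not private, so $y_i\in e_i\cap e_{i+1}$. The $y_i$ are pairwise distinct, being different vertices of a cycle. So $e_1,y_1,e_2,y_2,\dots,e_r,y_r,e_1$ is a closed walk of length $2r\le 2\beta$ in $I$. It satisfies Lemma 6: at $y_i$ the neighbours $e_i,e_{i+1}$ differ, and at $e_i$ the neighbours $y_{i-1},y_i$ differ. So $I$ has a cycle of length at most $2\beta$, a contradiction. Hence $B'\subseteq B_e$ for one $e$, and $V(B')=e\cup P_e$ by cardinality.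

**Step 5: disjoint copies give disjoint sets.** Every copy of $H$ in $G-S$ contains a copy of $B$, whose vertex set is some $e\cup P_e$ with $e\cap S=\emptyset$. Disjoint copies of $H$ give disjoint, hence different, sets $e$. $\square$

## Long rims and an address graph: proof of Theorem C

We need a system whose incidence graph has girth greater than $2\beta$. Short cycles can come from the rims, from the formula, from the grouping of variables and from the addresses. Long rims ($L>\beta$) settle the first, and the next lemma collects the other three in one small graph.

**Lemma 8.** Let $J$ be a simple bipartite graph with left nodes $[M]$ and right nodes $(1,a),(2,a)$ for $a\in[s]$ and $\gamma_1,\dots,\gamma_g$. Let $\Omega=\Omega_1\sqcup\dots\sqcup\Omega_g$, and let $A_1,\dots,A_M\subseteq\Omega$ with $|A_c|\le t$, $t\ge 2$. Assume that each $c$ is adjacent in $J$ to $(1,c_1)$, to $(2,c_2)$, and to $\gamma_i$ whenever $A_c\cap\Omega_i\ne\emptyset$. If $J$ has girth greater than $2\beta$, then the addresses $c\mapsto(c_1,c_2)$ are injective, and the incidence graph $I$ of the system with these addresses and our odd $L>\beta$ has girth greater than $2\beta$.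

*Proof.* If $c\ne c'$ had equal addresses, $c,(1,c_1),c',(2,c_2)$ would be a 4-cycle in $J$. Now let $\Gamma$ be a cycle of $I$ of length at most $2\beta$.

**Step 1: $\Gamma$ contains no rim vertex.** Suppose it contains a rim vertex $\rho$ of a wheel $W$. In $I$, the wheel sets and rim vertices of $W$ form a cycle $C_W$ of length $4tL>2\beta$, so $\Gamma\ne C_W$. Consider the component of $\Gamma\cap C_W$ containing $\rho$. It is a path. A rim vertex has degree 2 in $I$, with both edges in $C_W$, so the path does not end at a rim vertex. Hence it has at least two edges and ends at two different wheel sets, at each of which $\Gamma$ leaves to an $x$ or a $\sigma$. The indices of wheel sets containing an $x$ or a $\sigma$ are multiples of $L$. Two different multiples of $L$ in $\mathbb Z_{2tL}$ are at least $L$ apart, so the path has at least $2L$ edges and $|\Gamma|>2L>2\beta$, a contradiction.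

**Step 2: $\Gamma$ contains only access sets, $x$'s and elements of $\Omega$.** A wheel set has at most one element off the rim, so by Step 1 it cannot have two neighbours on $\Gamma$. So $\Gamma$ contains no wheel set, and hence no $\sigma$, whose neighbours are all wheel sets.

**Step 3: projection to $J$.** Map $E_{c,j}\mapsto c$, $x^\iota_{j,a}\mapsto(\iota,a)$, and $v\in\Omega_i\mapsto\gamma_i$. Edges map to edges: $E_{c,j}x^\iota_{j,c_\iota}$ goes to $c\,(\iota,c_\iota)$, and $E_{c,j}v$ with $v=A_c(j)\in\Omega_i$ goes to $c\,\gamma_i$. So $\Gamma$ becomes a closed walk in $J$ of length $|\Gamma|$. To apply Lemma 6 we check that it never turns back. At an image of $x^\iota_{j,a}$: its two neighbours on $\Gamma$ are $E_{c,j}\ne E_{c',j}$, so $c\ne c'$. At an image of $v$: if its neighbours $E_{c,j}\ne E_{c',j'}$ had $c=c'$, then $v=A_c(j)=A_c(j')$ with $j\neq j'$, but $v$ occurs only once in the enumeration of $A_c$. At an image of $E_{c,j}$: its two neighbours on $\Gamma$ are of different kinds among $x^1$, $x^2$, $\Omega$, so they have different images. By Lemma 6, $J$ has a cycle of length at most $2\beta$, a contradiction. $\square$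

**Lemma 9.** Let $\lambda=\beta+1$. A 3-CNF formula $\varphi$ with $m$ clauses, each with literals on distinct variables, where every variable occurs, can be transformed in polynomial time into an equisatisfiable 3-CNF formula $\Phi$ in which every variable occurs at most 3 times, whose number $N$ of variables plus clauses satisfies $m\le N\le(6\lambda+1)m$, and whose variable–clause incidence graph is simple and has girth at least $2\lambda>2\beta$.

*Proof.* Replace a variable with $r\ge 1$ occurrences by a ring of new variables $y_0,\dots,y_{r\lambda-1}$ with the clauses $(\neg y_i\vee y_{i+1})$, indices modulo $r\lambda$, and replace its $\kappa$-th occurrence, $0\le\kappa<r$, by $y_{\kappa\lambda}$. The ring clauses force all variables of the ring to be equal, so $\Phi$ is equisatisfiable with $\varphi$. Each $y_i$ occurs in two ring clauses and in at most one original clause. There are at most $3m$ occurrences in $\varphi$, so at most $3m\lambda$ new variables and equally many ring clauses, and $N\le(6\lambda+1)m$.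

Consider a cycle of the incidence graph. If it contains no original clause, it is a full ring of length $2r\lambda\ge 2\lambda$. Otherwise it goes from an original clause to some $y_{\kappa\lambda}$. This variable lies in only one original clause, so the cycle continues along the ring, until it leaves to an original clause at some $y_{\kappa'\lambda}$ of the same ring, with $\kappa'\ne\kappa$ since the cycle does not return to $y_{\kappa\lambda}$. Between these two variables it traverses at least $\lambda$ ring clauses, with two edges each. So its length is at least $2\lambda$. $\square$

**Lemma 10.** Let $\Phi$ be as in Lemma 9, with $N$ sufficiently large in terms of $\beta$. Put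
$$\delta=\tfrac1{2\beta+2},\quad d=\lceil N^\delta\rceil,\quad b=\lfloor\tfrac\delta2\log N\rfloor,\quad g=\lceil 2N/b\rceil,\quad s=\lceil 4N^{1-\delta}\rceil .$$
In polynomial time one can partition the variables of $\Phi$ into groups $Y_1,\dots,Y_g$ of size at most $b$ (some may be empty) and choose an address $(c_1,c_2)\in[s]^2$ for each left node $c$, where the left nodes are the clauses of $\Phi$ and symbols $D_1,\dots,D_g$, such that the following bipartite graph $J$ has girth greater than $2\beta$: its right nodes are $(1,a),(2,a)$ for $a\in[s]$ and $\gamma_1,\dots,\gamma_g$; each left node $c$ is adjacent to $(1,c_1)$ and $(2,c_2)$; each $D_i$ is adjacent to $\gamma_i$; and each clause is adjacent to $\gamma_i$ whenever it has a variable in $Y_i$.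

*Proof.*

**Step 1: a starting graph.** The purpose is to begin with everything separate and with large girth. Take the incidence graph of $\Phi$. Add nodes $\gamma_1,\dots,\gamma_g$, and to each $\gamma_i$ a pendant node $D_i$. To every left node $c$ attach two pendant nodes $\pi^1_c,\pi^2_c$. Add isolated nodes $(\iota,a)$ for $\iota\in\{1,2\}$, $a\in[s]$. No cycle was created, so the girth is greater than $2\beta$. The graph is bipartite, with clauses and the $D_i$ on the left and all other nodes on the right. The number $M$ of left nodes is at most $N+g\le 2N$ for large $N$.

**Step 2: identification without short cycles.** One at a time, identify every variable with some $\gamma_i$, at most $b$ variables per $\gamma_i$, and every $\pi^\iota_c$ with some $(\iota,a)$, at most $d$ of them per node. Always use a target at distance greater than $2\beta$ from the identified node in the current graph (different components count as infinite distance). Such an identification keeps the graph simple with girth greater than $2\beta$: a loop, a double edge or a new cycle would come from a path between the two nodes of the same length, and all such paths are longer than $2\beta$. Both nodes are on the right, so the graph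 stays bipartite.

**Step 3: a target always exists.** Throughout, a node $(\iota,a)$ has degree at most $d$, a node $\gamma_i$ has degree at most $3b+1$ (the node $D_i$, and three from each variable), a clause at most $5$, a node $D_i$ at most $3$, a variable not yet identified at most $3$, and a $\pi^\iota_c$ not yet identified $1$. For large $N$ all degrees are at most $\max(d,3b+1,5)=d$. Hence the number of nodes within distance $2\beta$ of a given node is at most
$$\sum_{i=0}^{2\beta}d^i\le 2d^{2\beta}\le 2^{2\beta+1}N^{2\beta\delta}=2^{2\beta+1}N^{1-2\delta}\le N^{1-\delta},$$
using $d\le 2N^\delta$ and $2\beta\delta=1-2\delta$. When a variable is to be identified, at most $N/b$ of the $\gamma_i$ are full and at most $N^{1-\delta}$ are too close. Since $N/b+N^{1-\delta}<2N/b\le g$ for large $N$, a target remains. When some $\pi^\iota_c$ is to be identified, at most $M/d\le 2N^{1-\delta}$ of the nodes $(\iota,a)$ are full and at most $N^{1-\delta}$ are too close. Since $3N^{1-\delta}<s$, a target remains.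

**Step 4: reading off the result.** Let $Y_i$ be the set of variables identified with $\gamma_i$, and let $c_\iota$ be such that $\pi^\iota_c$ was identified with $(\iota,c_\iota)$. The final graph is $J$. $\square$

*Proof of Theorem C.* Given $\varphi$ with $n_0$ variables and $m$ clauses, $m$ large (small $m$ is solved by brute force, as $n_0\le 3m$), construct $\Phi$ by Lemma 9. Then $N\ge m$ is large, and Lemma 10 gives groups, addresses and $J$. Apply Lemma 2 to $\Phi$ and these groups, and put $\Omega_i=D_i=\{v_{i,f}:f\in\{0,1\}^{Y_i}\}$, $k=g$, $t=3\cdot 2^b$. The sets are the $D_i$ and the $A_C$, indexed by the left nodes of $J$, and they can all be hit by at most $k$ elements iff $\Phi$, equivalently $\varphi$, is satisfiable.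

The hypotheses of Lemma 8 hold: $D_i$ meets only $\Omega_i$ and is adjacent to $\gamma_i$, and if $A_C\cap\Omega_i\ne\emptyset$, then $C$ has a variable in $Y_i$ and is adjacent to $\gamma_i$. So the addresses are injective and $I$ has girth greater than $2\beta$. Let $G$ be the graph of Lemma 7, $U=V(G)\setminus\Omega$ and $\ell=t(2sL+1)$. By Lemmas 4 and 7, for $S\subseteq\Omega$ we have $\nu_H(G-S)<\ell$ iff $S$ meets all sets. So $(G,U,k,\ell)$ is a yes-instance iff $\varphi$ is satisfiable. Its size is polynomial, and
$$k=O(N/\log N),\qquad \ell=O(N^{\delta/2}\cdot N^{1-\delta})=O(N^{1-\delta/2}),\qquad m\le N\le(6\lambda+1)m,$$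
with constants depending on $H$. Hence $p=O(N/\log N)$, so there is a constant $C_1$, depending on $H$, with $k\log p\le p\log p\le C_1m$ for large $m$, while $C\ell=o(m)$ for every constant $C$. Take $\varepsilon=\delta_0/(2C_1)$. An algorithm with running time $2^{\varepsilon p\log p}n^{O(1)}$ or $2^{\varepsilon k\log p+C\ell}n^{O(1)}$ would decide $\varphi$ in time $2^{\delta_0m/2+o(m)}m^{O(1)}$, contradicting (1). As in the proof of Theorem A, a $2^{O(p)}n^{O(1)}$ algorithm is excluded as well. With Theorem B this gives $2^{\Theta(p\log p)}n^{O(1)}$ as the optimal running time for these $H$. $\blacksquare$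

## Paths on three vertices: proof of Theorem D and Corollary E

For $H=P_3$ the situation is different. Write $\nu=\nu_{P_3}$. The case $\ell=0$ is trivial, so let $\ell\ge 1$. Compute greedily an inclusion-maximal family of disjoint copies of $P_3$. If it has at least $k+\ell$ members, answer no: each deleted vertex destroys at most one member, so $\ell$ of them survive any $k$ deletions. Otherwise let $X$ be the set of its vertices, so $|X|<3p$, and let $Y=V(G)\setminus X$. By maximality $G[Y]$ contains no $P_3$. A connected graph with at least 3 vertices contains a $P_3$, so the components of $G[Y]$ have at most 2 vertices; call them cells.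

It would be cheap to guess $S\cap X$, with $2^{3p}$ possibilities. The difficulty is $S\cap Y$, since $Y$ is unbounded in terms of $p$. But not all of $Y$ is worth deleting. In a star with $r\ge k+2$ leaves and $\ell=1$, deleting at most $k$ leaves leaves at least two of them, hence a $P_3$ at the centre; only deleting the centre works. A vertex of $X$ with two cells of its own supports a $P_3$ in any case, and deletions near it are wasted. Hall's theorem finds such vertices simultaneously: if every set $T$ of vertices on one side of a bipartite graph has at least $2|T|$ neighbours, then each vertex of that side can be assigned two neighbours, all assigned neighbours distinct (apply the usual form with each vertex doubled).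

For $A\subseteq X$ let $\mathcal C(A)$ be the set of cells containing a neighbour of a vertex of $A$, and let $Y(A)$ be the union of these cells.

**Lemma 11.** If $S$ is a solution and $X'=X\setminus S$, then there is $A\subseteq X'$ with $|\mathcal C(A)|\le k+2|A|$ such that $S^*=S\cap(X\cup Y(A))$ is a solution.

*Proof.*

**Step 1: choice of $A$.** We separate the vertices with few cells from those with cells to spare. Call a cell clean if it avoids $S$; at most $k$ cells are not clean. Let $\mathcal C'(A)$ be the set of clean cells in $\mathcal C(A)$. Among all $A\subseteq X'$ minimizing $|\mathcal C'(A)|-2|A|$ choose one of maximum cardinality. Comparison with $\emptyset$ gives $|\mathcal C'(A)|\le 2|A|$, so $|\mathcal C(A)|\le k+2|A|$. For $\emptyset\ne T\subseteq X'\setminus A$, the set $A\cup T$ is larger than $A$ and so is not a minimizer; since $\mathcal C'(A\cup T)=\mathcal C'(A)\cup\mathcal C'(T)$, this says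
$$|\mathcal C'(T)\setminus\mathcal C'(A)|>2|T| .$$

**Step 2: every vertex of $X'\setminus A$ gets its own $P_3$.** By Hall's theorem each $x\in X'\setminus A$ can be assigned two clean cells of $\mathcal C(\{x\})\setminus\mathcal C(A)$, all assigned cells distinct. Joining $x$ to a neighbour in each of its two cells gives $|X'\setminus A|$ disjoint copies of $P_3$ inside $(X'\setminus A)\cup\bigl(Y\setminus(S\cup Y(A))\bigr)$.

**Step 3: copies in $G[A\cup Y]$ lie in $A\cup Y(A)$.** Such a copy meets $A$, since cells contain no $P_3$. From a $Y$-vertex of the copy, move inside the copy towards $A$: until $A$ is reached one stays in one cell, so this cell has a neighbour in $A$ and belongs to $\mathcal C(A)$.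

**Step 4: comparison.** We show that undoing the deletions outside $X\cup Y(A)$ costs nothing. The copies of Step 2 are disjoint from $A\cup(Y(A)\setminus S)$, and both live in $G-S$. Hence
$$\nu(G-S)\ \ge\ |X'\setminus A|+\nu\bigl(G[A\cup(Y(A)\setminus S)]\bigr).$$
On the other hand, deleting one vertex lowers $\nu$ by at most 1. Since $S^*\cap X=S\cap X$, we have $G-S^*-(X'\setminus A)=G[A\cup(Y\setminus S^*)]$. By Step 3 and $S^*\cap Y(A)=S\cap Y(A)$, all copies of $P_3$ in this graph lie in $A\cup(Y(A)\setminus S)$. So
$$\nu(G-S^*)\ \le\ |X'\setminus A|+\nu\bigl(G[A\cup(Y(A)\setminus S)]\bigr)\ \le\ \nu(G-S)\ <\ \ell .$$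
Since $S^*\subseteq S$, it consists of at most $k$ deletable vertices, and it is a solution. $\square$

*Proof of Theorem D.* Enumerate all $A\subseteq X$ with $|\mathcal C(A)|\le k+2|A|$. For each, enumerate all $S\subseteq(X\cup Y(A))\setminus U$ with $|S|\le k$ and test $\nu(G-S)<\ell$ with Lemma 1. Answer yes iff some test succeeds. By Lemma 11 a solution is found whenever one exists. Cells have at most 2 vertices, so
$$|X\cup Y(A)|\le 3p+2(k+2|A|)\le 3p+2(k+6p)\le 17p,$$
and the total time is $2^{3p}\cdot 2^{17p}\cdot 2^{O(\ell)}n^{O(1)}=2^{O(p)}n^{O(1)}$. $\blacksquare$

*Proof of Corollary E.* The connected graphs on at most 3 vertices are $K_1,K_2,P_3,K_3$. For $K_1$ the answer was computed by hand above. For $K_2$ there is the known running time $3^pn^{O(1)}$. For $P_3$ use Theorem D. For $K_3$, which is 2-connected, Theorem C excludes a $2^{O(p)}n^{O(1)}$ algorithm under ETH. $\blacksquare$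

**Remark.** A bound $2^{O(p)}n^{O(1)}$ for $K_2$, with a larger constant than in $3^p$, can also be read off from the proof of Theorem D. Take a maximal matching. If it has at least $k+\ell$ edges answer no; otherwise $|X|<2p$, the cells are single vertices, and $G[Y]$ has no edge. Minimize $|\mathcal C'(A)|-|A|$ in place of $|\mathcal C'(A)|-2|A|$; then Hall's theorem assigns one private clean cell, hence one edge, to each vertex of $X'\setminus A$. Every edge of $G[A\cup Y]$ meets $A$ and lies in $A\cup Y(A)$, so Step 4 is unchanged with $\nu_{K_2}$ in place of $\nu$, and $|X\cup Y(A)|\le 2p+k+2p\le 5p$.
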